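# Distinguishing edge colorings from colored orientations: the bound $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$

## 1. Distinguishing index, orientations, states, reversed edges

All graphs are finite and simple, except for two auxiliary multigraphs that appear in Sections 7 to 9. We write $[k]=\{1,\dots,k\}$.

**Definition (distinguishing index).** An edge coloring $c\colon E(G)\to[k]$, not necessarily proper, *breaks* $\varphi\in\operatorname{Aut}(G)$ if $c(\varphi(x)\varphi(y))\ne c(xy)$ for some edge $xy$. It is *distinguishing* if it breaks every non-trivial automorphism. The *distinguishing index* $D'(G)$ is the least number of colors in a distinguishing edge coloring.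

For $K_2$ it is undefined, since the swap preserves every coloring of the only edge. For every other connected graph it exists: give all edges different colors. If $\varphi$ preserves this coloring, it maps each edge to itself. If $\varphi$ moves $v$, it exchanges the ends of every edge at $v$, so every neighbor of $v$ equals $\varphi(v)$. Thus $v$ has exactly one neighbor $w$ (the graph is connected and has more than one vertex), and $w$ is moved too, so $w$ also has degree $1$ and $G=K_2$.

*Examples.* Let $P_4$ be the path $abcd$. Its only non-trivial automorphism is the reversal, which exchanges $ab$ and $cd$, so $D'(P_4)=2$. For the triangle, two colors leave two edges of equal color at some vertex, and the reflection at that vertex is not broken. Three different colors suffice, so $D'(K_3)=3$.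

**Definition (orientations).** An *orientation* $\overrightarrow G$ of $G$ is a digraph obtained by choosing, for each edge $xy$, one of the arcs $\overrightarrow{xy}$, $\overrightarrow{yx}$. An automorphism of a digraph is a permutation of the vertices that preserves the arcs with their directions. Distinguishing arc colorings and $D'(\overrightarrow G)$ are defined as for graphs, and
$$OD'^-(G)=\min\{D'(\overrightarrow G):\overrightarrow G\text{ an orientation of }G\}.$$

*Examples.* The orientation $a\to b\to c\to d$ of $P_4$ has no non-trivial automorphism, so one color suffices and $OD'^-(P_4)=1$. The orientation $a\to b$, $b\to c$, $a\to c$ of the triangle has out-degrees $2,1,0$, so again $OD'^-(K_3)=1$.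

We want to treat the orientation and the coloring as one object.

**Definition (states).** A *state* with $k$ colors on a set of edges assigns to each edge one of its two arcs together with a color in $[k]$. Isomorphisms act on states and on colorings by push-forward: if $s$ gives the edge $xy$ the arc $\overrightarrow{xy}$ and the color $j$, then $\varphi s$ gives the edge $\varphi(x)\varphi(y)$ the arc $\overrightarrow{\varphi(x)\varphi(y)}$ and the color $j$. For a coloring $f$, $(\varphi f)(\varphi e)=f(e)$.

A $k$-coloring of the arcs of an orientation of $G$ is the same thing as a state $c$ on $E(G)$. Automorphisms of the orientation are automorphisms of $G$. Hence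
$$c\ \text{is distinguishing}\iff\text{no }1\ne\varphi\in\operatorname{Aut}(G)\text{ satisfies }\varphi c=c.\tag{1}$$

*Example.* On $P_4$ with $k=1$, take the arcs $a\to b$, $b\to c$, $d\to c$. The reversal pushes this forward to $d\to c$, $c\to b$, $a\to b$, a different state. So the state is distinguishing, and the only reason is the middle arc.

**Definition (codes).** Fix $k$. Suppose an edge has a reference direction. A state on this edge is written as a *code* in $[2k]$: the code is $j$ if the arc has color $j$ and agrees with the reference direction, and $j+k$ if it has color $j$ and disagrees. Put $\bar j=j+k$ and $\overline{j+k}=j$ for $j\in[k]$. Reversing the reference direction replaces the code $a$ by $\bar a\neq a$.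

*Example.* Let $k=2$ and let $x\to y$ be the reference direction. The arc $\overrightarrow{yx}$ with color $1$ has code $3$. With reference direction $y\to x$ the same arc has code $1=\bar 3$.

**Definition (reversed edges).** An automorphism $\varphi$ *reverses* the edge $xy$ if $\varphi(x)=y$ and $\varphi(y)=x$.

*Example.* The reversal of $P_4$ reverses $bc$ but not $ab$.

If a group $\Delta$ of automorphisms acts on a set $E'$ of edges and no element of $\Delta$ reverses an edge of $E'$, then $E'$ has a *$\Delta$-invariant orientation*: orient one edge in each orbit and transport. This is well defined, since two elements of $\Delta$ carrying the chosen edge to the same edge but with opposite directions would differ by an element reversing it. Codes with respect to a $\Delta$-invariant orientation commute with the action of $\Delta$: the coding of $\delta s$ is the push-forward by $\delta$ of the coding of $s$.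

## 2. Does an orientation save at most half of the colors?

An arc with one of $k$ colors carries one of $2k$ pieces of information: the color and the direction. So one should not expect an orientation to reduce the number of colors by much more than a factor $2$. Gorzkowska and Kwaśny ("Arc-distinguishing of orientations of graphs", arXiv:2402.16169, 2024) state this as a conjecture: if $G$ is a connected graph, then $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$. Here $G\neq K_2$. The conjecture is true.

**Theorem 1.** Let $G\ne K_2$ be a connected graph and $k=OD'^-(G)$. Then $D'(G)\le 2k+1$. Equivalently, $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$.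

The two forms agree because $\lfloor D'/2\rfloor\le k$ means $D'<2k+2$. For $G=K_1$ there is nothing to prove, since $OD'^-(K_1)=D'(K_1)$. Otherwise $G$ has an edge and $k\ge1$.

## 3. Stars and double stars

For the triangle $D'=3$ and $OD'^-=1$, so the $+1$ in $2k+1$ is needed when $k=1$. Two families of trees show that nothing better holds for any $k$.

**Proposition 2.** For every $D\ge2$ there is a tree $G$ with $D'(G)=D$ and $OD'^-(G)=\lfloor D/2\rfloor$.

*Proof.* Let $D=2k$ and $G=K_{1,2k}$. The center is fixed by all automorphisms that preserve a coloring we are interested in, indeed by all automorphisms, as it is the only vertex of degree at least $2$. Two leaves can be exchanged with everything else fixed, so they need different colors. Different colors suffice, so $D'(G)=2k$. In an orientation, two leaves must differ in the pair (direction, color). There are $2\ell$ such pairs with $\ell$ colors, so $OD'^-(G)\ge k$, and $k$ colors suffice.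

Let $D=2k+1$, and let $G$ consist of two adjacent vertices $u,v$, each with $2k$ pendant leaves. As before, $OD'^-(G)\ge k$. With $k$ colors, use all $2k$ pairs (direction, color) at each of $u$ and $v$. Non-trivial automorphisms fixing $u$ and $v$ are broken. Those exchanging $u$ and $v$ reverse the arc on $uv$, so they are broken too. Hence $OD'^-(G)=k$. In a distinguishing edge coloring the leaves at $u$ need $2k$ distinct colors, and so do those at $v$. With only $2k$ colors, both sides use all of them, and the automorphism that exchanges $u,v$ and matches leaves of equal color is not broken. With $2k+1$ colors, use different $2k$-subsets at $u$ and at $v$. So $D'(G)=2k+1$. $\square$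

The restriction $D\ge2$ matters: a connected graph with an edge and $D'=1$ has $OD'^-\ge1>0=\lfloor1/2\rfloor$.

## 4. Coding by $2k$ colors, and how it fails at reversed edges

The obvious attempt is to replace each colored arc by its code. When nothing is reversed, this works perfectly.

**Proposition 3.** If no automorphism of the connected graph $G$ with at least one edge reverses an edge, then $OD'^-(G)=\lceil D'(G)/2\rceil$.

*Proof.* Fix an $\operatorname{Aut}(G)$-invariant orientation. Coding with respect to it is a bijection between states with $k$ colors and edge colorings with $2k$ colors, and it commutes with $\operatorname{Aut}(G)$. So distinguishing objects correspond, by (1), and $OD'^-(G)=\min\{k:2k\ge D'(G)\}$. $\square$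

Now take $P_4=abcd$ with $k=1$ and the distinguishing state $a\to b$, $b\to c$, $d\to c$. On the pendant edges there is an invariant reference direction, from the leaf inwards, and both pendant edges get code $1$. On $bc$ neither direction is invariant. Whichever we choose, the code coloring reads $1,x,1$, and the reversal preserves it. The state distinguishes only through the direction of $bc$, and a color on $bc$ cannot express a direction that the reversal flips. Giving $bc$ an extra color does not help either. *The direction of a reversed edge has to be recorded on other edges.*

We have one spare color, $\infty:=2k+1$. What we need is an encoding $c\mapsto y$ of the given distinguishing state $c$ by a coloring $y\colon E(G)\to[2k+1]$ such that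
$$\psi\in\operatorname{Aut}(G),\ \psi y=y\ \Longrightarrow\ \psi c=c .\tag{2}$$
Then (1) gives $\psi=1$, so $y$ is distinguishing. In some situations we will fall short of (2) and prove $\psi=1$ partly by other means.

The plan has two layers. Reversed edges cluster into vertex-transitive connected pieces, which we call blocks. Edges outside the blocks have honest codes. Inside a block, once a single vertex (a root) is singled out, a theorem on rooted graphs (Theorem 6) encodes the whole state on the block with $2k+1$ colors: the direction and color of a troublesome edge are moved into the *color statistics* of edges leading toward the root. Outside the blocks, the remaining work is to single out the roots.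

## 5. Vertex-transitive pieces, color types, normal trees

**Lemma 5.** Let $\Delta$ be a group of automorphisms of a graph with vertex set $V$, and let $M_\Delta$ be the set of edges reversed by some element of $\Delta$. Then $M_\Delta$ is $\Delta$-invariant, $\Delta$ permutes the components of $(V,M_\Delta)$, and each such component $B$, as a graph with edges from $M_\Delta$, is vertex-transitive by restrictions of elements of $\Delta$ that map $B$ to itself. In particular $B$ is regular, and if $|B|\ge3$ then $B$ has no cutvertex.

*Proof.* If $\delta$ reverses $xy$, then $\varepsilon\delta\varepsilon^{-1}$ reverses $\varepsilon(x)\varepsilon(y)$. So $M_\Delta$ is invariant, and $\Delta$ acts on the graph $(V,M_\Delta)$ and permutes its components. If $xy$ is an edge of $B$ reversed by $\delta$, then $\delta B$ contains $y$, so $\delta B=B$. Hence adjacent vertices of $B$ are exchanged by an element of $\Delta$ preserving $B$. Composing along paths gives transitivity. A finite connected graph has a non-cutvertex, so by transitivity $B$ has no cutvertex if $|B|\ge 3$. $\square$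

For a few blocks we shall use the following result of F. Lehner, M. Pilśniak and M. Stawiski, *A bound for the distinguishing index of regular graphs*, European J. Combin. 89 (2020) 103145. We quote it without proof.

**Theorem 4 (Lehner, Pilśniak, Stawiski).** Every finite connected regular graph other than $K_2$ has a distinguishing edge coloring with three colors.

**Definition (types).** Let $U$ be a set of edges colored from $[2k+1]$. Its *type* is the function $\mu\colon[2k+1]\to\mathbb N$, where $\mu(i)$ is the number of edges of $U$ of color $i$. The group $S_{2k+1}$ acts on types by permuting colors. For each orbit $L$ of types, with $|L|=N$, fix a bijection $\beta_L\colon L\to\mathbb Z_N$. For $m,\lambda\in L$ fix a permutation $\rho_{m,\lambda}$ of $[2k+1]$ with $\lambda\circ\rho_{m,\lambda}=m$. Also fix a total order on types.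

Replacing each color $i$ by $\rho_{m,\lambda}(i)$ turns a set of type $m$ into one of type $\lambda$: color $\rho_{m,\lambda}(i)$ now occurs $m(i)=\lambda(\rho_{m,\lambda}(i))$ times.

*Example.* Let $k=1$. Edges colored $1,1,3$ have type $m=(2,0,1)$; its orbit has $6$ elements. For $\lambda=(0,1,2)$ we have $\rho_{m,\lambda}(1)=3$, $\rho_{m,\lambda}(2)=1$, $\rho_{m,\lambda}(3)=2$. The recolored edges are $3,3,2$, of type $(0,1,2)$.

If $m$ is not constant, it takes some value exactly $j$ times with $1\le j\le 2k$. Its orbit realizes every $j$-subset of $[2k+1]$ as the set where this value is taken, so
$$N\ \ge\ \binom{2k+1}{j}\ \ge\ 2k+1.\tag{3}$$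
This is where the extra color enters: a type in $L$ can carry one of $N\ge 2k+1$ symbols, which is strictly more than the $2k$ codes.

**Definition (normal trees).** A spanning tree of a connected graph $B$, with root $\rho$, is *normal* if the ends of every edge of $B$ are comparable in the tree order, that is, one of them lies on the tree path from $\rho$ to the other. Depth-first search from any vertex produces a normal spanning tree.

*Example.* In the $4$-cycle $v_1v_2v_3v_4$, the path $v_1v_2v_3v_4$ is normal with root $v_1$ and also with root $v_4$. With root $v_2$ it is not normal: the edge $v_4v_1$ joins vertices in different branches.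

## 6. Encoding a state on a rooted graph

Fix $k\ge1$.

**Theorem 6.** To every finite connected rooted graph $(Q,q)$ and every state $s$ on $E(Q)$ one can assign a coloring $F(Q,q,s)\colon E(Q)\to[2k+1]$ such that:

* (A1) if $\varphi\colon(Q,q)\to(Q',q')$ is an isomorphism of rooted graphs with $\varphi F(Q,q,s)=F(Q',q',s')$, then $\varphi s=s'$;
* (A2) if $|Q|=2$, the color $\infty$ is not used.

**The rooted triangle.** Let $k=1$, so $\infty=3$, and let $Q$ have vertices $q,x,y$. The edges $qx,qy$ have an invariant direction, away from $q$, and get codes $\kappa(qx),\kappa(qy)\in\{1,2\}$. If these differ, nothing non-trivial fixes $q$ and preserves $\kappa$; then we can also code $xy$, doing so consistently for $\kappa=(1,2)$ and its mirror image. If both codes are $1$, the swap of $x$ and $y$ reverses $xy$. We color $xy$ with $\infty$ and use the colors of $qx$ and $qy$ to store its arc. The types of single edges are $e_1,e_2,e_3$; number them by $0,1,2\in\mathbb Z_3$. We choose new types with the *same sum* as a checksum for the old code: since the old type $e_1$ has number $0$, the new numbers should sum to $0$. The non-palindromic choices are $(1,2)$ and $(2,1)$. We use $(1,2)$ for the arc $x\to y$, that is,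 colors $2$ on $qx$ and $3$ on $qy$, and $(2,1)$ for $y\to x$. If both codes were $2$, the sum should be $1$, and we use $(0,1)$ and $(1,0)$. A decoder sees that $xy$ has color $\infty$, adds the two numbers, learns the old code, and then reads the arc on $xy$ from which of $x,y$ has which number. The proof does this for arbitrary rooted graphs.

*Proof of Theorem 6.*

**Step 1: reduction to automorphisms of one representative.** We want to deal with a single graph. It suffices to construct $F$ for one representative $(Q_0,q_0)$ of each isomorphism class, with (A1) for $\varphi\in\operatorname{Aut}(Q_0,q_0)$. Indeed, for each $(Q,q)$ in the class fix an isomorphism $\sigma_Q\colon(Q,q)\to(Q_0,q_0)$ and put $F(Q,q,s)=\sigma_Q^{-1}F(Q_0,q_0,\sigma_Qs)$. If $\varphi F(Q,q,s)=F(Q',q',s')$, then $\sigma_{Q'}\varphi\sigma_Q^{-1}\in\operatorname{Aut}(Q_0,q_0)$ maps $F(Q_0,q_0,\sigma_Qs)$ to $F(Q_0,q_0,\sigma_{Q'}s')$. So $\sigma_{Q'}\varphi s=\sigma_{Q'}s'$ and $\varphi s=s'$. Property (A2) is transported as well.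

From now on $(Q,q)$ is a fixed representative, and $A:=\operatorname{Aut}(Q,q)$.

**Step 2: levels.** This separates the edges with an invariant direction from the others. Let $L_i$ be the set of vertices at distance $i$ from $q$. An edge is *inter-level* or *intra-level*; no intra-level edge contains $q$. Direct inter-level edges from the lower to the higher level. This is $A$-invariant. For $v\ne q$ let $U_v\ne\emptyset$ be the set of edges from $v$ to the previous level. Each inter-level edge lies in exactly one $U_v$. Write a state as $s=(\kappa,\iota)$, where $\kappa$ is the coding in $[2k]$ of the inter-level edges and $\iota$ is the state on the intra-level edges. For $\alpha\in A$ the state $\alpha s$ is $(\alpha\kappa,\alpha\iota)$.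

**Step 3: cells.** This isolates the edges that still have no usable reference direction once $\kappa$ is known. Fix $\kappa$ and let $\Gamma_0=\Gamma_0(\kappa)=\{\gamma\in A:\gamma\kappa=\kappa\}$. Let $M_0$ be the set of edges reversed by some element of $\Gamma_0$. These are intra-level, since $\Gamma_0$ preserves levels. By Lemma 5, $\Gamma_0$ permutes the components of $(V,M_0)$. The components with at least two vertices, as graphs with edges from $M_0$, are called *cells*. A cell lies within one level and does not contain $q$; it is vertex-transitive under elements of $\Gamma_0$, and it has no cutvertex if it has at least $3$ vertices. Elements of $\Gamma_0$ preserve $\kappa$ and map $U_x$ to $U_{\gamma x}$. So all $U_v$, $v\in B$, have the same type $m=m_B$ under $\kappa$. As $m(\infty)=0$ and $m\neq0$, the type $m$ is not constant, so its orbit $L$ has size $N\ge 2k+1$ by (3).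

**Step 4: a tree in each cell.** The color $\infty$ will make the cells visible; a tree is enough for this. For each cell $B$ choose a normal spanning tree $W_B$ with root $\rho_B$, and put $W=\bigcup_BW_B$. These choices depend on $\kappa$ only. An isomorphism that sees $W_B$ should also see its root. This is true unless $W_B$ is a path:

**Lemma 7.** Let $B$ be a cell with $|B|\geq3$. If a spanning tree $W'$ of $B$ is normal with respect to two different roots $\rho,\rho'$, then $W'$ is a path.

*Proof.* Let $p_0\dots p_l$ be the path in $W'$ from $\rho$ to $\rho'$, so $l\ge1$. If $W'$ is not this path, let $D$ be a component of $W'-\{p_0,\dots,p_l\}$. It is attached to the path at exactly one vertex $p_i$. With root $p_0$, a vertex of $D$ is comparable only to vertices in $D\cup\{p_0,\dots,p_i\}$, so by normality the neighbors in $B$ of vertices of $D$ lie in this set. With root $p_l$, they lie in $D\cup\{p_i,\dots,p_l\}$. So they lie in $D\cup\{p_i\}$. Since $l\ge1$, there are vertices outside $D\cup\{p_i\}$, and $p_i$ is a cutvertex of $B$, a contradiction. $\square$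

**Step 5: labels.** We now choose the symbols that store the states of the tree edges. For each cell $B$ with $n$ vertices and each $\iota$ we define labels $\lambda_v\in L$, $v\in B$, identified with elements of $\mathbb Z_N$ by $\beta_L$, such that
$$\sum_{v\in B}\lambda_v=\beta_L(m).\tag{4}$$

(a) *$W_B$ is not a path.* For $v\ne\rho_B$ let $a_v\in[2k]$ be the code of the tree edge from the parent of $v$ to $v$, in this direction. Put $\lambda_v=a_v\bmod N$. As $N\ge2k+1$, $\lambda_v$ determines $a_v$. The label of $\rho_B$ is determined by (4).

(b) *$W_B$ is a path.* Number it $v_1\dots v_n$ (this includes $n=2$). Now the two ends may be indistinguishable. Let $a\in[2k]^{n-1}$ be the word whose $i$-th letter is the code of $v_iv_{i+1}$ in the direction $v_i\to v_{i+1}$. Reading the path backwards changes $a$ into $r(a)$, where $r(a)_j=\overline{a_{n-j}}$; this is an involution. On label words it acts by the reversal $\operatorname{rev}$. We need an encoding of words by label words that is compatible with both.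

**Lemma 8.** There is an injective map $E\colon[2k]^{n-1}\to\{\lambda\in\mathbb Z_N^n:\sum\lambda_i=\beta_L(m)\}$ with non-palindromic values such that $\operatorname{rev}E(a)=E(a')$ implies $a'=r(a)$.

*Proof.* The target is closed under $\operatorname{rev}$. It suffices that it contains at least as many $2$-element $\operatorname{rev}$-orbits as there are $r$-orbits. For then assign to the $r$-orbits distinct orbits $\{\lambda,\operatorname{rev}\lambda\}$. If $r(a)\ne a$, put $E(a)=\lambda$ and $E(r(a))=\operatorname{rev}\lambda$. If $r(a)=a$, put $E(a)=\lambda$; then $\operatorname{rev}E(a)$ is not a value of $E$. This $E$ has the stated properties.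

The target has $N^{n-1}$ elements. Let $P$ be the number of palindromes in it, so there are $(N^{n-1}-P)/2$ two-element orbits.

*$n$ even.* No word is fixed by $r$, because its middle letter would satisfy $a_{n/2}=\overline{a_{n/2}}$. So there are $(2k)^{n-1}/2$ $r$-orbits. A palindrome is given by its first half, whose doubled sum is prescribed; all but one of these $n/2$ letters are free, and an equation $2x=b$ has at most $\gcd(2,N)$ solutions in $\mathbb Z_N$. So $P\le\gcd(2,N)N^{n/2-1}$. We use $X^p-Y^p\ge(X-Y)X^{p-1}$ for $X\ge Y\ge0$ and $p\ge1$. If $N$ is odd, then $2k\le N-1$ and
$$N^{n-1}-(2k)^{n-1}\ge N^{n-2}\ge N^{n/2-1}\ge P .$$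
If $N$ is even, then $N\ge 2k+2$ and
$$N^{n-1}-(2k)^{n-1}\ge 2N^{n-2}\ge 2N^{n/2-1}\ge P .$$

*$n$ odd.* The middle letter of a palindrome is determined by the sum, so $P=N^{(n-1)/2}=:s$, and there are $(s^2-s)/2$ two-element orbits. A word fixed by $r$ is given by its first half, arbitrarily, so there are $t=(2k)^{(n-1)/2}$ of them and $(t^2+t)/2$ $r$-orbits. As $N\ge 2k+1$ and $n\ge3$, we have $s\ge t+1$, and $s^2-s-t^2-t=(s+t)(s-t-1)\ge0$. $\square$

Choose such a map $E$ depending only on $n$ and $m$. In case (b) put $(\lambda_{v_1},\dots,\lambda_{v_n})=E(a)$.

**Step 6: the coloring.** We write the labels into the colors of the $U_v$, and code the rest. Define $F_*(\kappa,\iota)$ as follows.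

* Edges of $W$ get color $\infty$.
* For $v$ in a cell $B$ with $m=m_B$, the edges of $U_v$ are recolored from $\kappa$ by $\rho_{m,\lambda_v}$, so that $U_v$ gets type $\lambda_v$. All other inter-level edges keep $\kappa$.
* Intra-level edges outside $M_0$ get their code with respect to a fixed $\Gamma_0$-invariant orientation. It exists because these edges are not reversed by $\Gamma_0$.
* Edges of $M_0\setminus W$ in a cell $B$ get their code with respect to the following reference direction. In case (a): from ancestor to descendant; the ends are comparable, since $W_B$ is normal. In case (b): along the path $W_B$, traversed in the one of its two directions in which the label word read is lexicographically smaller, with $0<1<\dots<N-1$. This is well defined because the label word is not a palindrome.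

Thus the intra-level edges of color $\infty$ are exactly those of $W$.

**Step 7: recovering $\kappa$.** The cells were defined from $\kappa$, so a decoder must find $\kappa$ first. This is what the checksum (4) is for. For any coloring $y\colon E(Q)\to[2k+1]$ define a coloring $\delta(y)$ of the inter-level edges. Consider the components $K$, with at least two vertices, of the graph of intra-level edges of color $\infty$. If the types $\mu_v$ of $U_v$ under $y$, $v\in K$, lie in a common orbit $L$, let $m\in L$ be given by $\beta_L(m)=\sum_{v\in K}\beta_L(\mu_v)$, and apply $\rho_{m,\mu_v}^{-1}$ to the colors of $U_v$ for each $v\in K$. Leave everything else unchanged.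

Elements of $A$ preserve levels and map $U_v$ to $U_{\alpha v}$, so $\delta(\alpha y)=\alpha\delta(y)$ for $\alpha\in A$. For $y=F_*(\kappa,\iota)$ the components $K$ are the vertex sets of the cells, $\mu_v=\lambda_v$, and (4) returns $m=m_B$. So $\delta(F_*(\kappa,\iota))=\kappa$.

**Step 8: reduction to one $\kappa$.** The choices in Steps 4 to 6 were made separately for each $\kappa$ and must be made consistent. Choose one representative $\kappa_0$ in each $A$-orbit of codings $\kappa$. For $\kappa$ in the orbit of $\kappa_0$ choose $\theta_\kappa\in A$ with $\theta_\kappa\kappa=\kappa_0$ and $\theta_{\kappa_0}=1$, and put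
$$F(\kappa,\iota)=\theta_\kappa^{-1}F_*(\kappa_0,\theta_\kappa\iota).$$
Still $\delta(F(\kappa,\iota))=\theta_\kappa^{-1}\kappa_0=\kappa$. Suppose $\alpha F(\kappa,\iota)=F(\kappa',\iota')$ with $\alpha\in A$. Applying $\delta$ gives $\alpha\kappa=\kappa'$; in particular $\kappa,\kappa'$ have the same representative $\kappa_0$. Put $\gamma=\theta_{\kappa'}\alpha\theta_\kappa^{-1}$. Then $\gamma\kappa_0=\theta_{\kappa'}\alpha\kappa=\kappa_0$, so $\gamma\in\Gamma_0(\kappa_0)$, and $\gamma F_*(\kappa_0,\theta_\kappa\iota)=F_*(\kappa_0,\theta_{\kappa'}\iota')$. If this implies $\gamma\theta_\kappa\iota=\theta_{\kappa'}\iota'$, then $\alpha\iota=\iota'$, and with $\alpha\kappa=\kappa'$ we have (A1). So it remains to show, for $\kappa=\kappa_0$ and $\Gamma_0=\Gamma_0(\kappa)$: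
$$\gamma\in\Gamma_0,\quad \gamma F_*(\kappa,\iota)=F_*(\kappa,\iota')\ \Longrightarrow\ \gamma\iota=\iota'.\tag{5}$$

**Step 9: recovering $\iota$.** We prove (5). By Lemma 5, $\gamma$ permutes the cells. It preserves $W$, the set of intra-level edges of color $\infty$ in both colorings, so $\gamma W_B=W_{\gamma B}$. Also $m_{\gamma B}=m_B$, since $\gamma\kappa=\kappa$. As $\gamma$ maps $U_v$ to $U_{\gamma v}$ preserving colors, the label of $v$ for $\iota$ equals the label of $\gamma v$ for $\iota'$. Let $a$ and $a'$ denote codes for $\iota$ and $\iota'$, respectively.

*Case (a).* The tree $W_{\gamma B}=\gamma W_B$ is normal in $\gamma B$ with respect to $\gamma\rho_B$ and with respect to $\rho_{\gamma B}$, and it is not a path. So $\gamma\rho_B=\rho_{\gamma B}$ by Lemma 7. Hence $\gamma$ respects parents, and equality of labels gives $a'_{\gamma v}=a_v$ for $v\ne\rho_B$. So $\gamma\iota=\iota'$ on $W_{\gamma B}$. Moreover $\gamma$ maps the direction from ancestor to descendant in $B$ to the one in $\gamma B$.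

*Case (b).* Let $v_1'\dots v_n'$ be the numbering of the path $W_{\gamma B}$. If $\gamma v_i=v_i'$ for all $i$, then $E(a)=E(a')$, so $a=a'$ and $\gamma\iota=\iota'$ on $W_{\gamma B}$. Otherwise $\gamma v_i=v'_{n+1-i}$ for all $i$. Then $E(a')=\operatorname{rev}E(a)$, so $a'=r(a)$ by Lemma 8. Now $v_j'v_{j+1}'$ is the image of $v_{n+1-j}v_{n-j}$, whose code for $\iota$ in the direction $v_{n+1-j}\to v_{n-j}$ is $\overline{a_{n-j}}=r(a)_j=a'_j$. So again $\gamma\iota=\iota'$ on $W_{\gamma B}$. The reference directions on edges of $M_0\setminus W$ depend only on the labeled path, so $\gamma$ maps those in $B$ (for $\iota$) to those in $\gamma B$ (for $\iota'$).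

On all intra-level edges outside $W$ the colors are codes, and $\gamma$ respects both the colors and the reference directions. So $\gamma\iota=\iota'$ there too. This proves (5), hence (A1).

For (A2): if $|Q|=2$, the only edge is inter-level, there are no cells, and the edge keeps its code in $[2k]$. $\square$

## 7. Blocks of $G$ and the quotient multigraph

Let $G\ne K_1,K_2$ be connected, $k=OD'^-(G)\ge1$, $\Gamma=\operatorname{Aut}(G)$, and let $c$ be a distinguishing state on $E(G)$ with $k$ colors. We seek a distinguishing coloring of $E(G)$ by $[2k+1]$.

Say that $\psi\in\Gamma$ *respects $c$ at $e$* if the push-forward by $\psi$ of the arc and color of $c$ at $e$ is the arc and color of $c$ at $\psi e$. Then $\psi c=c$ if and only if $\psi$ respects $c$ at every edge, and in that case $\psi=1$ by (1). If $\psi$ fixes both ends of $e$, it respects $c$ at $e$.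

**Definition (blocks).** Let $M$ be the set of edges reversed by elements of $\Gamma$. The components $Q$ of $(V,M)$, as graphs with edges from $M$, are the *blocks* of $G$; $E(Q)$ denotes the set of $M$-edges of $Q$, and $c|_Q$ the restriction of $c$ to $E(Q)$.

By Lemma 5 (with $\Delta=\Gamma$), $M$ is $\Gamma$-invariant, $\Gamma$ permutes the blocks and restricts to graph isomorphisms between them, and each block is connected, vertex-transitive, hence regular, and lies in one $\Gamma$-orbit of vertices. Since $\Gamma$ is transitive on an orbit, all blocks in one orbit are isomorphic.

Fix a $\Gamma$-invariant orientation of the non-$M$ edges and let $\kappa$ be the coding in $[2k]$ of $c$ there. For $\psi\in\Gamma$ and a non-$M$ edge $e$,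
$$\kappa(\psi e)=\kappa(e)\iff\psi\text{ respects }c\text{ at }e.\tag{6}$$

**Definition (quotient).** The multigraph $H$ has the $\Gamma$-orbits on $V$ as vertices and the $\Gamma$-orbits of non-$M$ edges as edges. Loops and parallel edges are possible.

*Examples.* For $P_4=abcd$, $M=\{bc\}$, the blocks are $\{a\},\{d\},\{b,c\}$, and $H$ is a single edge joining the orbits $\{a,d\}$ and $\{b,c\}$. Next, let $G$ consist of three disjoint edges $u_1u_2$, $y_1y_2$, $z_1z_2$ and all edges from $u_1,u_2$ to the other four vertices. The degrees are $5$ for the $u_i$ and $3$ for the others, so there are two orbits. The three disjoint edges are reversed, the others are not, and $H$ is again a single edge; but now both orbits contain $M$-edges.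

$H$ is connected, because $G$ is connected and $M$-edges lie inside orbits. Exactly one of the following holds:

1. $H$ is not a tree, or some orbit contains no $M$-edge;
2. $H$ is a single vertex without loops, and $M\neq\emptyset$;
3. $H$ is a tree with at least $2$ vertices, and every orbit contains $M$-edges.

**Case 2.** Here there are no non-$M$ edges, so $E(G)=M$, and $G$ is connected and vertex-transitive on at least $3$ vertices. By Theorem 4, $D'(G)\le3\le2k+1$.

## 8. Choosing roots by marks: Case 1

To use Theorem 6 on a block $Q$ we must single out a root. If non-$M$ edges are attached to vertices of $Q$, their codes may already do so; if not, one edge receives the color $\infty$. The following lemma says that such a mark can be read off and undone.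

**Marking rule.** Let $Q$ be a block and $Q^+\subseteq Q$ a non-empty set of vertices, and for $x\in Q^+$ let $U_x$ be non-empty, pairwise disjoint sets of non-$M$ edges. Let $t(x)$ be the type of $U_x$ under $\kappa$, $m=\min_{x\in Q^+}t(x)$ in the fixed order on types, and $Q_m=\{x\in Q^+:t(x)=m\}$. If $|Q_m|=1$, let $q_Q$ be its element, and color all the $U_x$ by $\kappa$. If $|Q_m|\ge2$, choose $q_Q\in Q_m$ and an edge $e_Q\in U_{q_Q}$, color $e_Q$ with $\infty$ (the *mark*) and all other edges of the $U_x$ by $\kappa$.

*Example.* Let $k=1$, $Q=Q^+=\{b,c\}$, and let $U_b,U_c$ be single edges of code $1$. There is a tie, so we may take $q_Q=b$ and give the edge in $U_b$ the color $\infty$.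

**Lemma 9.** Let $Q,Q'$ be blocks to which the marking rule has been applied, and let $y$ be the resulting coloring. Suppose $\psi\in\Gamma$ maps $Q$ to $Q'$, $Q^+$ to $Q'^+$, and $U_x$ to $U_{\psi x}$ for all $x\in Q^+$, and preserves $y$ on these edges. Then $\psi q_Q=q_{Q'}$ and $\kappa(\psi e)=\kappa(e)$ for all $e\in\bigcup_{x\in Q^+}U_x$.

*Proof.* We show that $q_Q$ and $\kappa$ on the $U_x$ are determined by $y$ on the $U_x$ in a way respected by $\psi$. Since $\kappa$ does not take the value $\infty$, $Q$ is marked if and only if $\infty$ occurs on $\bigcup U_x$. If $Q$ is unmarked, $q_Q$ is the unique vertex of $Q^+$ with smallest type, and $y=\kappa$ on the $U_x$. If $Q$ is marked, $q_Q$ is the vertex whose $U_x$ contains $\infty$, and $e_Q$ is the edge of color $\infty$ there. Because $|Q_m|\ge2$, $m$ is the smallest type occurring on $Q^+\setminus\{q_Q\}$. As $t(q_Q)=m$, $\kappa(e_Q)$ is the unique color of $[2k]$ that occurs once less on $U_{q_Q}$ under $y$ than in $m$. All this is respected by $\psi$. $\square$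

**Case 1.** *$H$ is not a tree, or some orbit contains no $M$-edge.*

**Step 1: heads.** We distribute the non-$M$ edges among the vertices so that every vertex of a block with at least two vertices receives some. Orient $H$ so that every orbit containing $M$-edges has in-degree at least $1$, as follows. If $H$ has a cycle (possibly a loop or a $2$-cycle), take a connected spanning subgraph with exactly one cycle, orient this cycle cyclically, orient the other edges of the subgraph away from the cycle, and the remaining edges of $H$ arbitrarily. Then every vertex of $H$ has in-degree at least $1$. If $H$ is a tree, orient it away from an orbit without $M$-edges; every other vertex has in-degree $1$.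

Orient the non-$M$ edges of $G$ $\Gamma$-invariantly and accordingly; for a loop of $H$ use any $\Gamma$-invariant orientation, which exists because non-$M$ edges are not reversed. This auxiliary orientation serves only to define heads; $\kappa$ is unchanged. Let $U_x$ be the set of non-$M$ edges with head $x$. These sets partition the non-$M$ edges, and $\psi U_x=U_{\psi x}$ for $\psi\in\Gamma$. If the orbit of $x$ contains $M$-edges, some vertex of this orbit is a head, so $U_x\neq\emptyset$ by transitivity.

**Step 2: the coloring.** Color the non-$M$ edges by $\kappa$, and apply the marking rule with $Q^+=Q$ to each block $Q$ with $|Q|\ge2$. Color $E(Q)$ by $F(Q,q_Q,c|_Q)$. Call the result $y$.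

**Step 3: $y$ is distinguishing.** Let $\psi\in\Gamma$ preserve $y$. By Lemma 9, applied to $Q$ and $\psi Q$, $\psi$ preserves $\kappa$ on all $U_x$ with $x$ in a block of size at least $2$, and $\psi q_Q=q_{\psi Q}$. The other sets $U_x$ carry $\kappa$ unchanged and are mapped to such sets. So $\psi$ preserves $\kappa$, and by (6) it respects $c$ at all non-$M$ edges. On a block, $\psi\colon(Q,q_Q)\to(\psi Q,q_{\psi Q})$ is an isomorphism mapping $F(Q,q_Q,c|_Q)$ to $F(\psi Q,q_{\psi Q},c|_{\psi Q})$, so by (A1) it maps $c|_Q$ to $c|_{\psi Q}$. Thus $\psi c=c$ and $\psi=1$. Hence $D'(G)\le2k+1$. $\square$

For $P_4$ with the state of Section 4, the block $\{b,c\}$ is the marked block of the example: $ab$ gets color $3$, $cd$ keeps color $1$, and $bc$ is coded with root $b$. The palindrome $1,x,1$ has become $3,x,1$.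

## 9. When the orbits form a tree: Case 3

Now $H$ is a tree with at least two vertices and every orbit contains $M$-edges. The method of Case 1 stops here: a tree has one edge fewer than it has vertices, so in every orientation of $H$ some orbit has in-degree $0$. The blocks there have no edges on which to put a mark. We therefore give up orienting orbits and instead measure distance from a small set $\mathcal R$ of blocks. Every block outside $\mathcal R$ then has edges leading toward $\mathcal R$, and only a few blocks need special treatment.

By transitivity, all blocks now have at least $2$ vertices. Since $H$ is a tree, it has no loops, so every non-$M$ edge joins different orbits.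

**Definition (block multigraph).** Let $\mathfrak B$ be the multigraph whose vertices are the blocks and whose edges are the non-$M$ edges. It is connected, loopless, and has at least two vertices, and adjacent blocks lie in different orbits.

*Example.* In the second example of Section 7, $\mathfrak B$ has three vertices; $\{u_1,u_2\}$ is joined to each of the other two by four parallel edges.

**Standard coloring.** Let $\mathcal R\neq\emptyset$ be a set of blocks. The *level* of a block is its distance from $\mathcal R$ in $\mathfrak B$. The *up-edges* of a block $Q$ of level $i\ge1$ are the non-$M$ edges joining $Q$ to blocks of level $i-1$. So each non-$M$ edge either joins two blocks of equal level or is an up-edge of exactly one block. For $x\in Q$ let $U_x$ be the set of up-edges at $x$; $x$ is an *entry vertex* if $U_x\neq\emptyset$. Entry vertices exist, and the sets $U_x$ are disjoint. To color $Q$ *standardly* means: apply the marking rule with $Q^+$ the set of entry vertices of $Q$, and color $E(Q)$ by $F(Q,q_Q,c|_Q)$. A mark is made only if $|Q_m|\ge2$, so: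

(P) A standardly colored block has at most one up-edge of color $\infty$, and if it has one, it has at least two entry vertices.

In all colorings below, non-$M$ edges joining two blocks of the same level get color $\kappa$, except for edges explicitly mentioned, which will have level $0$.

**Lemma 10.** Let $\mathcal S\supseteq\mathcal R$ be a set of blocks. Suppose all blocks outside $\mathcal S$ are colored standardly, and non-$M$ edges between blocks of equal level $\ge1$ are colored by $\kappa$. Let $\psi\in\Gamma$ preserve the coloring, fix every block of $\mathcal S$ setwise, and respect $c$ at the edges of $E(B)$ and the up-edges of $B$ for all $B\in\mathcal S$, and at the non-$M$ edges between blocks of level $0$. Then $\psi=1$.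

*Proof.* $\psi$ preserves $\mathcal R$, hence levels, up-edges and entry vertices, and it permutes the blocks outside $\mathcal S$. For $Q\notin\mathcal S$, Lemma 9 applied to $Q$ and $\psi Q$ shows that $\psi$ preserves $\kappa$ on the up-edges of $Q$ and that $\psi q_Q=q_{\psi Q}$. By (6), $\psi$ respects $c$ at these up-edges, and by (A1) it maps $c|_Q$ to $c|_{\psi Q}$. At non-$M$ edges inside a level $\ge1$, $\psi$ preserves $\kappa$, so it respects $c$ there. Together with the hypotheses this covers every edge. So $\psi c=c$ and $\psi=1$. $\square$

In each subcase below, $\psi\in\Gamma$ preserves the coloring constructed, and we verify the hypotheses of Lemma 10. Let $\mathfrak B_\infty$ be the submultigraph of $\mathfrak B$ formed by the non-$M$ edges of color $\infty$; $\psi$ induces an automorphism of it. Note that $2k+1\geq3$, so Theorem 4 may be used inside blocks with at least $3$ vertices.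

### 9.1. Some orbit has blocks of size 2

Let $O_0$ be an orbit with blocks of size $2$, $Q_1=\{u_1,u_2\}$ a block in $O_0$, and $\mathcal R=\{Q_1\}$. Color $u_1u_2$ with $\infty$. Let $X$ be a block adjacent to $Q_1$ in $\mathfrak B$. It lies in another orbit $O_1$, has level $1$, and its up-edges go to $Q_1$. Put $\mathcal S=\{Q_1,X\}$ and color all other blocks standardly. The other blocks in $O_0$ have size $2$ and are standard, so by (A2) $Q_1$ is the only block in $O_0$ whose edge has color $\infty$. Hence $\psi(Q_1)=Q_1$, and $\psi$ preserves levels, up-edges and entry vertices. There are no non-$M$ edges between blocks of level $0$, and $Q_1$ has no up-edges. It remains to color $X$ and its up-edges so that $X$ is recognized and $u_1,u_2$ are fixed. Up-edges of $X$ not mentioned get $\kappa$.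

**(i) $X$ has exactly one entry vertex $y$.** Color one up-edge $f=uy$ of $X$ with $\infty$, and $E(X)$ by $F(X,y,c|_X)$. By (P), $X$ is the only block of level $\ge1$ with exactly one entry vertex and an up-edge of color $\infty$. So $\psi$ fixes $X$ and $f$. The ends of $f$ lie in different orbits, so $u$ and $y$ are fixed, and then $u_1,u_2$ are fixed. By (A1), $\psi$ maps $c|_X$ to itself. The up-edges of $X$ other than $f$ carry $\kappa$, and $f$ is fixed with its ends, so $\psi$ respects $c$ at the up-edges of $X$. Lemma 10 applies.

**(ii) $X=\{y_1,y_2\}$, and both are entry vertices.** Color $y_1y_2$ and one up-edge $f=uy_1$ with $\infty$. The other blocks of $O_1$ are standard and of size $2$, so by (A2) $X$ is the only block of $O_1$ whose edge has color $\infty$. So $\psi(X)=X$. As $f$ is the only up-edge of $X$ of color $\infty$, it is fixed, with both ends, which lie in different orbits. So $u_1,u_2,y_1,y_2$ are all fixed, and Lemma 10 applies.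

**(iii) $|X|\ge3$, and $X$ has at least two entry vertices.** Choose up-edges $f_1,f_2$ of $X$ with different ends in $X$ and color them $\infty$. Color $E(X)$ by a distinguishing coloring of the graph $X$ with colors $1,2,3$ (Theorem 4). By (P), $X$ is the only block of level $\ge1$ with two up-edges of color $\infty$. So $\psi(X)=X$, and $\psi$ is the identity on $X$. It permutes $f_1,f_2$, and their ends in $X$ are fixed and different, so $f_1$ and $f_2$ are fixed. Hence an end in $Q_1$ is fixed, and so are $u_1,u_2$. Now $\psi$ fixes all ends of edges in $E(X)$, $E(Q_1)$ and of up-edges of $X$. Lemma 10 applies.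

These three possibilities cover all cases for $X$.

### 9.2. All blocks have at least 3 vertices, and $\mathfrak B$ has no cycle

Here two parallel edges count as a cycle, so $\mathfrak B$ is a tree. Take any non-$M$ edge $f=uy$ with $u\in Q_1$, $y\in X$, where $Q_1,X$ are blocks, and put $\mathcal R=\{Q_1\}$, $\mathcal S=\{Q_1,X\}$. Every block of level $\ge1$ has exactly one up-edge, so there are no ties and no marks. Color $f$ with $\infty$, $E(Q_1)$ by $F(Q_1,u,c|_{Q_1})$, $E(X)$ by $F(X,y,c|_X)$, and the rest standardly. Then $f$ is the only non-$M$ edge of color $\infty$, and its ends lie in different orbits. So $\psi$ fixes $u$, $y$, $Q_1$ and $X$. By (A1), $\psi$ respects $c$ on $E(Q_1)$ and $E(X)$. The only up-edge of $X$ is $f$. Lemma 10 applies.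

### 9.3. All blocks have at least 3 vertices, and $\mathfrak B$ has parallel edges

Let $f_i=a_ib_i$, $a_i\in Q_1$, $b_i\in X$ ($i=1,2$) be two parallel edges. Since $G$ is simple, we may assume $a_1\ne a_2$, exchanging $Q_1$ and $X$ if necessary. Let $\mathcal R=\{Q_1\}$ and $\mathcal S=\{Q_1,X\}$. Color $f_1,f_2$ with $\infty$, the other up-edges of $X$ by $\kappa$, $E(X)$ by $F(X,b_1,c|_X)$, $E(Q_1)$ by a distinguishing coloring with colors $1,2,3$ (Theorem 4), and the rest standardly.

The aim is to recognize $f_1,f_2$ as the only cycle of $\mathfrak B_\infty$. All edges of $\mathfrak B_\infty$ are up-edges. A cycle of $\mathfrak B_\infty$ contains a block other than $Q_1$, so a block of maximal level in it has level $\ge1$. Its two edges in the cycle lead to blocks of lower level, so they are two of its own up-edges, of color $\infty$. By (P) this block is $X$, and the two edges are $f_1,f_2$. Both join $X$ to $Q_1$, so the cycle consists of $f_1,f_2$ only. Hence $\psi$ preserves $\{f_1,f_2\}$. The blocks $Q_1$ and $X$ lie in different orbits, so each is fixed. Then $\psi$ is the identity on $Q_1$. As $a_1\ne a_2$, it fixes $f_1$ and $f_2$, hence also $b_1,b_2$. By (A1) for $(X,b_1)$, $\psi$ respects $c$ on $E(X)$.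 The other up-edges of $X$ carry $\kappa$. Lemma 10 gives $\psi=1$.

### 9.4. All blocks have at least 3 vertices, and $\mathfrak B$ has a cycle but no parallel edges

We will color a cycle of $\mathfrak B$ with $\infty$. The cycle will be recognizable, but it can be rotated or reflected, and several of its blocks may lie in one orbit. To break this symmetry we need a coloring of a block that is recognizably different from a given one.

**Lemma 11.** Let $Q$ be a connected vertex-transitive graph with at least three vertices, $\chi\colon E(Q)\to[3]$ distinguishing, and $x\in V(Q)$. There is $h\colon E(Q)\to[3]$, not of the form $\alpha\chi$ with $\alpha\in\operatorname{Aut}(Q)$, such that only the identity of the stabilizer $\operatorname{Aut}(Q)_x$ preserves $h$.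

*Proof.* For $q\in V(Q)$ and a permutation $\pi$ of $[3]$ let $h_{q,\pi}$ arise from $\chi$ by applying $\pi$ to the colors of the edges at $q$. An element of $\operatorname{Aut}(Q)_q$ preserves the set of edges at $q$, so it preserves $h_{q,\pi}$ if and only if it preserves $\chi$, that is, if and only if it is the identity. It suffices to find $q,\pi$ with $h_{q,\pi}$ not isomorphic to $\chi$; then choose an automorphism carrying $q$ to $x$ and push $h_{q,\pi}$ forward.

Suppose all $h_{q,\pi}$ are isomorphic to $\chi$. Let $a_i(q)$ be the number of edges of color $i$ at $q$ in $\chi$. Passing from $\chi$ to $h_{q,\pi}$ changes the size of color class $i$ by $a_{\pi^{-1}(i)}(q)-a_i(q)$, so this is $0$ for all $\pi$ and $i$. Hence $a_1(q)=a_2(q)=a_3(q)$, and this number is positive, as $q$ has an edge. This holds for every $q$. Take $\pi=(1\,2)$, any $q$, and $v$ with $\chi(qv)=1$. In $h_{q,\pi}$ the vertex $v$ has $a_1(v)-1$ edges of color $1$ and $a_2(v)+1=a_1(v)+1$ edges of color $2$. In $\chi$ every vertex sees all colors equally often. So $h_{q,\pi}$ is not isomorphic to $\chi$, a contradiction. $\square$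

**Step 1: the coloring.** Let $B_0,\dots,B_{g-1}$ be a cycle $C$ in $\mathfrak B$, with edges $e_i$ joining $B_i$ and $B_{i+1}$ (indices mod $g$). There are no parallel edges, so $g\ge3$. Let $e_0=xy$ with $x\in B_0$, $y\in B_1$. Put $\mathcal R=\mathcal S=\{B_0,\dots,B_{g-1}\}$. All blocks in one orbit $O$ are isomorphic; fix for each $O$ a distinguishing coloring $\chi_O$ with colors $1,2,3$ of this graph (Theorem 4). Color

* $E(C)$ with $\infty$, and the other non-$M$ edges between blocks of $\mathcal R$ by $\kappa$;
* $E(B_i)$, $i\ge2$, by a copy of $\chi_O$, where $O$ is the orbit containing $B_i$;
* $E(B_0)$ by a coloring as in Lemma 11 for a copy of $\chi_O$ of its orbit and the vertex $x$, and $E(B_1)$ likewise with the vertex $y$;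
* all other blocks standardly.

**Step 2: $\psi$ preserves $C$.** A cycle of $\mathfrak B_\infty$ through a block of level $\ge1$ would contain a block of maximal level, and both cycle edges at it would be up-edges of color $\infty$, since edges of color $\infty$ inside a level occur only in level $0$. This contradicts (P). The only edges of $\mathfrak B_\infty$ inside level $0$ are those of $C$. So $C$ is the only cycle of $\mathfrak B_\infty$, and $\psi$ preserves it.

**Step 3: $\psi$ fixes the vertices of all $B_i$.** The block $\psi(B_0)$ is some $B_i$ in the orbit of $B_0$. By the choice in Lemma 11, no $B_i$ with $i\ge2$ in this orbit is isomorphic to $B_0$ as a colored graph, and $B_1$ is in a different orbit. So $\psi(B_0)=B_0$, and similarly $\psi(B_1)=B_1$. Thus $\psi$ fixes two adjacent vertices of the cycle $C$ of length $g\ge3$, hence all $B_i$ and all $e_i$. In particular it fixes $e_0=xy$, and $x,y$ lie in different orbits, so both are fixed. By Lemma 11, $\psi$ is the identity on $B_0$ and on $B_1$. On $B_i$ with $i\ge2$ it preserves a distinguishing coloring, so it is the identity there as well.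

**Step 4: conclusion.** $\psi$ fixes all vertices of the blocks of level $0$, so it respects $c$ at all edges inside and between these blocks. They have no up-edges. Lemma 10 gives $\psi=1$.

In every case $G$ has a distinguishing edge coloring with $2k+1$ colors, so $D'(G)\le 2k+1$. This proves Theorem 1, and with it the conjecture. $\blacksquare$
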